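# Higher topological complexity can grow at a fractional rate

## A generating function that should have one double pole

To a space $X$ one attaches the numbers $TC_2(X),TC_3(X),\dots$, where $TC_n(X)$ measures how many local rules are needed to choose, continuously, a path in $X$ through $n$ prescribed points at $n$ prescribed times. How does $TC_n(X)$ grow with $n$? One would first guess that, for $n$ large, each additional point costs the same additional number of rules, so that $TC_n(X)$ is eventually an arithmetic progression. We make this precise, test it on spheres, prove it in a whole range of dimensions, and then see it fail in the first dimension outside that range.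

**Definition (sectional category).** For a fibration $F\to E\stackrel{p}{\to}B$, $secat(p)$ is the minimal integer $k\ge 0$ such that there is an open cover $B=U_0\cup\dots\cup U_k$ over each set of which $p$ admits a continuous section.

For example, the double cover $S^1\to S^1$ has $secat=1$. Two open arcs covering $S^1$ carry sections. A global section is impossible, since the identity of $H_1(S^1)=\mathbb Z$ would factor through multiplication by $2$.

**Definition (higher topological complexity).** For $n\ge 2$, $TC_n(X)=secat(\pi_n)$, where $P(X)$ is the space of paths $\gamma:[0,1]\to X$ and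
$$\pi_n:P(X)\to X^n,\qquad \gamma\mapsto\Big(\gamma(0),\gamma\big(\frac1{n-1}\big),\dots,\gamma\big(\frac{n-2}{n-1}\big),\gamma(1)\Big).$$

This map is the fibrational substitute for the iterated diagonal $\Delta_n:X\to X^n$: constant paths give a homotopy equivalence $X\to P(X)$ whose composite with $\pi_n$ is $\Delta_n$. If $X$ is contractible, then $TC_n(X)=0$: a contraction gives paths from each point to a base point, and $a_1\to *\to a_2\to *\to\cdots\to a_n$ is a global section.

**Definition (category).** $cat(A)$ is the minimal $k\ge0$ such that $A$ is covered by $k+1$ open sets, each contractible in $A$ (its inclusion into $A$ is homotopic to a constant map). Thus $cat(pt)=0$, and $cat(A)=0$ exactly when $A$ is contractible.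

For example $cat(S^d)=1$ for $d\ge1$: two slightly enlarged hemispheres cover, and $S^d$ is not contractible.

The following statement is the one under study. It is taken from Azzeddine Boudjaj and Youssef Rami, "On the rationality conjecture of some finite CW-complexes", arXiv:2205.03973 (2022). Throughout, $r\ge2$.

**Conjecture.** Let $X$ be a non-contractible $(r-1)$-connected finite CW-complex. Then $\mathcal F_X(x)=\sum_{n\ge1}TC_{n+1}(X)x^n$ is a rational function with a single pole of order $2$ at $x=1$. More explicitly, there is a polynomial $P\in\mathbb Z[x]$ with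
$$\mathcal F_X(x)=\frac{P(x)}{(1-x)^2}.$$

(For contractible $X$ all $TC_n$ vanish and there is no pole.) We use the following facts. For the first two see Cornea–Lupton–Oprea–Tanré, *Lusternik–Schnirelmann Category*, Ch. 1.

**(S1)** $cat(A\times B)\le cat(A)+cat(B)$ for finite path-connected complexes.

**(S2)** $cat(A)\le\dim A/r$ if $A$ is an $(r-1)$-connected complex.

**(S3)** Let $A$ be a finite path-connected complex with base vertex $*$. The fat wedge in $A^{m+1}$ is the set of points with some coordinate equal to $*$. If the diagonal $A\to A^{m+1}$ is homotopic to a map $\varphi=(\varphi_0,\dots,\varphi_m)$ into the fat wedge, then $cat(A)\le m$.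

Indeed, let $B$ be an open neighborhood of $*$ contractible in $A$. At each point some $\varphi_i$ takes the value $*$, so the open sets $\varphi_i^{-1}(B)$ cover $A$. On $\varphi_i^{-1}(B)$ the inclusion into $A$ is homotopic to $\varphi_i$, which lands in $B$, hence to a constant. For example, let $m=1$ and $A=S^d$. The fat wedge is $S^d\vee S^d$, and the pinch map $S^d\to S^d\vee S^d\subset S^d\times S^d$ has both coordinates of degree $1$. So it is homotopic to the diagonal, and again $cat(S^d)\le1$.

**(S4)** $cat(A^{n-1})\le TC_n(A)\le cat(A^n)$ for $A$ path-connected and $n\ge2$.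

Lower bound: suppose $\pi_n$ has a section over $U\subset A^n$. Over a point $(*,a_2,\dots,a_n)\in U$ the section gives a path $\gamma$, and $\gamma|_{[0,(j-1)/(n-1)]}$ runs from $*$ to $a_j$. Running these paths backward contracts $U\cap(\{*\}\times A^{n-1})$ in $A^{n-1}$. Upper bound: if $U\subset A^n$ is contractible in $A^n$, we may contract it to $(*,\dots,*)$ since $A$ is path-connected. The coordinates of the contraction are paths $a_j\to *$, and $a_1\to*\to a_2\to*\to\cdots\to a_n$, suitably parametrized, is a section over $U$.

**(S5)** Take cohomology with coefficients in a commutative ring. If $s$ classes in $\ker p^*$ have nonzero product, then $secat(p)\ge s$ (Schwarz's bound). If $s$ classes of positive degree on $A$ have nonzero product, then $cat(A)\ge s$.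

Indeed, let $U_0,\dots,U_k$ be an open cover of the base with sections $\sigma_i$, and let $u_0,\dots,u_k\in\ker p^*$. Then $u_i|_{U_i}=\sigma_i^*p^*u_i=0$, so $u_i$ lifts to a class relative to $U_i$. Hence $u_0\cdots u_k$ lifts to a class relative to $\bigcup U_i$, the whole base, and is $0$. For $cat$ the same argument applies, with $u_i|_{U_i}=0$ because the inclusion of $U_i$ is homotopic to a constant. For $p=\pi_n$ we have $\ker\pi_n^*=\ker\Delta_n^*$.

**(S6)** $TC_n$ is a homotopy invariant.

Indeed, let $f:Y\to Y'$ and $g:Y'\to Y$ satisfy $gf\simeq1$. Given a section of $\pi_n$ over $V\subset Y'^n$, consider the points $(a_1,\dots,a_n)$ with $(f(a_1),\dots,f(a_n))\in V$. The section gives a path $\gamma$ in $Y'$, and $g\gamma$ passes through $gf(a_1),\dots,gf(a_n)$ in order. Start along the homotopy path from $a_1$ to $gf(a_1)$. At each intermediate $gf(a_j)$ insert the excursion along the homotopy path to $a_j$ and back, and at the end go from $gf(a_n)$ to $a_n$. After reparametrization this is a section over the preimage of $V$. So $TC_n(Y)\le TC_n(Y')$, and by symmetry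 equality holds for homotopy equivalent spaces.

## Spheres

For a class $u$ on $A$ write $u_i=pr_i^*u$ on $A^n$. Then $u_i-u_j\in\ker\Delta_n^*$.

**Even spheres: $TC_n(S^d)=n$ for $d\geq 2$ even.** By (S4) and (S1), $TC_n(S^d)\le cat((S^d)^n)\le n$. Let $u$ generate $H^d(S^d;\mathbb Q)$. Since $d$ is even, $(u_2-u_1)^2=-2u_1u_2$. Since $u_1^2=0$,
$$(u_2-u_1)^2\prod_{i=3}^n(u_i-u_1)=-2u_1u_2\prod_{i=3}^n(u_i-u_1)=-2u_1u_2\cdots u_n\neq0 .$$
This is a product of $n$ classes in $\ker\Delta_n^*$, so $TC_n(S^d)\ge n$ by (S5).

**Odd spheres: $TC_n(S^d)=n-1$ for $d\ge3$ odd.** The lower bound is $TC_n(S^d)\ge cat((S^d)^{n-1})\ge n-1$, by (S4) and cup length.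

For the upper bound we need $n$ open sets with sections. For $(a,b)\in S^d\times S^d$ put $\varphi_0=|a+b|^2/4$ and $\varphi_1=|a-b|^2/4$, so $\varphi_0+\varphi_1=1$. Where $\varphi_0>0$, that is $b\ne-a$, the shortest geodesic from $a$ to $b$ depends continuously on $(a,b)$. Where $\varphi_1>0$, that is $b\ne a$, go from $a$ to $-a$ along the great semicircle in the direction of a fixed unit tangent vector field on $S^d$ (it exists as $d$ is odd), and then along the shortest geodesic from $-a$ to $b$. So we have a rule on each of the two sets.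

Now take $(a_1,\dots,a_n)$. For $2\le j\le n$ let $\varphi^j_\nu=\varphi_\nu(a_1,a_j)$. For $J\subset\{2,\dots,n\}$ put $\varphi_J=\prod_{j\in J}\varphi_1^j\prod_{j\notin J}\varphi_0^j$ and
$$V_J=\{\varphi_J>0\}\cap\{\varphi_J>\varphi_{J'}\mbox{ for all }J'\neq J\mbox{ with }|J'|=|J|\}.$$
These sets are open, and $V_J\cap V_{J'}=\emptyset$ if $|J|=|J'|$ and $J\ne J'$. They cover. Given a point, let $J=\{j:\varphi_1^j>\varphi_0^j\}$. All factors of $\varphi_J$ are positive: for $j\in J$ because $\varphi_1^j>\varphi_0^j\ge0$, and for $j\notin J$ because $\varphi_0^j\ge\frac12$. If $J'\ne J$ and $|J'|=|J|$, then passing from $\varphi_J$ to $\varphi_{J'}$ replaces at least one factor $\varphi_1^j$ with $j\in J$ by the strictly smaller $\varphi_0^j$, and some factors $\varphi_0^j$ with $j\notin J$ by $\varphi_1^j\le\varphi_0^j$. Since all factors of $\varphi_J$ are positive, $\varphi_{J'}<\varphi_J$. So the point lies in $V_J$.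

On $V_J$ we have continuous paths from $a_1$ to each $a_j$. Concatenating $a_1\to a_2\to a_1\to a_3\to\cdots\to a_n$ gives a section of $\pi_n$. As $V_J$ and $V_{J'}$ are disjoint for $|J|=|J'|$, the $n$ open sets $\bigsqcup_{|J|=s}V_J$, $s=0,\dots,n-1$, carry sections. Hence $TC_n(S^d)\le n-1$.

So for spheres the guess is correct, with slope $1$.

## Complexes of dimension at most $2r-1$

The guess survives much further.

**Theorem C (sharp range).** If $Y$ is a non-contractible $(r-1)$-connected finite complex, $r\ge2$, with $\dim Y\le2r-1$, then the conjecture holds for $Y$. Precisely, $\mathcal F_Y=\frac{x}{(1-x)^2}$ if $Y\simeq S^d$ with $d$ odd, and $\mathcal F_Y=\frac{2x-x^2}{(1-x)^2}$ otherwise. By Theorem A below, the conjecture can fail in dimension $2r$, for every $r\ge2$.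

*Proof of the positive part.* By (S2), $cat(Y)\le(2r-1)/r<2$, so $cat(Y)=1$. By (S5) all products of two positive-degree classes of $Y$ vanish, over any field. By (S4) and (S1), $TC_n(Y)\le cat(Y^n)\le n$.

**Case (i): some field $\mathbb F$ has $\dim\tilde H^*(Y;\mathbb F)\ge2$.** We show $TC_n(Y)\ge n$. Take homogeneous linearly independent $u,v\in\tilde H^*(Y;\mathbb F)$. The $n$ classes $u_2-u_1,\dots,u_n-u_1$ and $v_2-v_1$ lie in $\ker\Delta_n^*$. Since $u_1^2=0$,
$$\prod_{i=2}^n(u_i-u_1)=u_2\cdots u_n+\sum_{j=2}^n\pm u_1\prod_{i\ge2,\,i\ne j}u_i .$$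
Multiply by $v_2-v_1$ and use $u_iv_i=0$. The first term survives only against $v_1$. A term of the sum is killed by $v_1$, because it contains $u_1$, and it survives against $v_2$ only if it does not contain $u_2$, that is, if $j=2$. The result is
$$\pm v_1u_2u_3\cdots u_n\pm u_1v_2u_3\cdots u_n ,$$
which is nonzero by Künneth, since $u$ and $v$ are independent. So $TC_n(Y)=n$ for all $n\ge2$.

**Case (ii): $\dim\tilde H^*(Y;\mathbb F)\le1$ for all fields $\mathbb F$.** We show that $Y$ is a sphere. If $H_i(Y;\mathbb Z)$ had $p$-torsion, then $\mathrm{Hom}(H_i,\mathbb F_p)\subset H^i(Y;\mathbb F_p)$ and $\mathrm{Ext}(H_i,\mathbb F_p)\subset H^{i+1}(Y;\mathbb F_p)$ would both be nonzero, so $\dim\tilde H^*(Y;\mathbb F_p)\ge2$. Hence $\tilde H_*(Y;\mathbb Z)$ is free, of rank at most $1$. As $Y$ is simply connected and not contractible, the rank is $1$, in some degree $d\ge2$. A generator of $\pi_d(Y)\cong H_d(Y)$ (Hurewicz) is a map $S^d\to Y$ inducing isomorphisms in homology, hence a homotopy equivalence (Whitehead). By (S6) and the previous section, $TC_n(Y)=n$ if $d$ is even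 and $n-1$ if $d$ is odd.

Finally $\sum_{n\ge1}nx^n=\frac{x}{(1-x)^2}$ (when $TC_{n+1}=n$) and $\sum_{n\ge1}(n+1)x^n=\frac{1}{(1-x)^2}-1=\frac{2x-x^2}{(1-x)^2}$ (when $TC_{n+1}=n+1$). $\square$

## The growth rate that the conjecture forces to be an integer

To see how the guess could fail, we extract one number from the sequence. Let $Y$ be a finite path-connected complex.

**Step 1: the growth rate exists.** By (S1), $cat(Y^n)$ is subadditive in $n$, so $\lim_n cat(Y^n)/n$ exists (Fekete's lemma). By (S4), $cat(Y^{n-1})\le TC_n(Y)\le cat(Y^n)$, so the limit equals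
$$L_Y=\lim_n\frac{TC_n(Y)}n=\lim_n\frac{cat(Y^n)}n .$$

**Step 2: the conjectured form makes it an integer.** Suppose $\mathcal F_Y=P/(1-x)^2$ with $P\in\mathbb Z[x]$. Write $P(x)=P(1)-P'(1)(1-x)+(1-x)^2S(x)$ with $S$ a polynomial. Comparing coefficients of $x^n$ for $n>\deg S$ gives $TC_{n+1}(Y)=P(1)(n+1)-P'(1)$. So $L_Y=P(1)\in\mathbb Z$.

Hence we want a complex $Y$ for which $cat(Y^n)$ grows at a fractional rate. A complex with $cat(Y)=2$ for which $cat(Y^n)$ falls one further step behind $2n$ each time $n$ passes a multiple of $t$ would have $L_Y=2-\frac1t$. By (S2), $cat(Y)=2$ requires $\dim Y\ge2r$.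

## A complex whose top class is a product divided by $q$

Fix integers $r,t,q\ge2$ and put $R=\mathbb Z/q^t$. Let $\iota_1,\iota_2:S^r\to S^r\vee S^r$ be the inclusions, and set
$$Q=(S^r\vee S^r)\cup_{q[\iota_1,\iota_2]}e^{2r},\qquad X=Q\cup_{q^t\iota_1}e^{r+1}\cup_{q^t\iota_2}e^{r+1},\qquad Z=X\vee X',$$
where $[\iota_1,\iota_2]$ is the Whitehead product, the attaching map of the top cell of $S^r\times S^r$, and $X'$ is a second copy of $X$. These are $(r-1)$-connected finite complexes of dimension $2r$.

**Theorem A.** For all $n\ge2$, $TC_n(Z)=2n-\lfloor n/t\rfloor$. Hence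
$$\mathcal F_Z(x)=\frac{2}{(1-x)^2}-2-\frac{x^{t-1}}{(1-x)(1-x^t)} .$$
This has a simple pole at each $t$-th root of unity $\neq1$, and a double pole at $1$ where the coefficient of $(1-x)^{-2}$ is $2-\frac1t\notin\mathbb Z$. So it is not of the form $P(x)/(1-x)^2$, and the conjecture is false, for every $r\ge2$. For $t=2$, $TC_n(Z)=\lceil3n/2\rceil$ and $\mathcal F_Z=\frac{3x+2x^2-2x^3}{(1-x)^2(1+x)}$.

**Theorem B.** For every finite path-connected complex $Y$, the limit $L_Y=\lim_nTC_n(Y)/n=\lim_ncat(Y^n)/n$ exists, and the form $\mathcal F_Y=P/(1-x)^2$ with $P\in\mathbb Z[x]$ would force $L_Y\in\mathbb Z$. But $cat(X^n)=2n-\lfloor n/t\rfloor$ for $n\ge1$, and $L_{X^k}=k(2-\frac1t)$ for $k\ge1$. So every class in $\mathbb Q/\mathbb Z$ is the class of $L_Y$ for some simply connected finite $Y$.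

The first sentence of Theorem B is what Steps 1 and 2 proved. We now compute in $X$.

**Cells and homology.** $X$ has cells in dimensions $0,r,r,r+1,r+1,2r$. The cellular boundary sends the $(r+1)$-cells to $q^t$ times the $r$-cells and is zero otherwise. For $r=2$ the cell below the $2r$-cell has dimension $r+1=2r-1$, but the $2r$-cell is attached to $S^r\vee S^r$, so its boundary is still $0$. Hence all cellular boundaries are $\equiv0$ mod $q^t$, $H_r(X)=(\mathbb Z/q^t)^2$, and $H_{2r}(X;\mathbb Z)=\mathbb Z$ is generated by a class $[e]$ carried by the $2r$-cell. Let $z\in H^{2r}(X;\mathbb Z)$ be the class of the dual cellular cochain, so $\langle z,[e]\rangle=1$. The same letter denotes its reduction to $R$.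

**The cup product.** The aim is to show that products are divisible by $q$ in $R$-cohomology. With coefficients $R$ all cellular coboundaries of $X$ and of $Q$ vanish, and the cells of $X$ outside $Q$ have dimension $r+1\notin\{r,2r\}$. So the restriction $H^i(X;R)\to H^i(Q;R)$ is an isomorphism for $i=r,2r$. Since $q[\iota_1,\iota_2]$ is $[\iota_1,\iota_2]$ precomposed with a degree $q$ self-map of $S^{2r-1}$, there is a map $f:Q\to S^r\times S^r$ which is the identity on $S^r\vee S^r$ and has degree $q$ on the top cell. It is an isomorphism on $H^r(-;R)$ and multiplication by $q$ on $H^{2r}(-;R)$. Let $\alpha,\beta\in H^r(X;R)$ correspond to the pullbacks of the two standard generators of $H^r(S^r\times S^r;R)$. Then $\alpha^2=\beta^2=0$ and, after choosing the orientation of the $2r$-cell,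
$$\alpha\beta=q\,z\quad\mbox{in }H^{2r}(X;R).\tag{1}$$
Since $\alpha,\beta$ generate $H^r(X;R)$, every product of two elements of $H^r(X;R)$ is divisible by $q$. The same holds for $Z=X\vee X'$, since products of classes from different summands vanish.

For a concrete case take $r=q=t=2$. Then $X$ is a simply connected $4$-dimensional complex with cells in dimensions $0,2,2,3,3,4$, and $\alpha\beta=2z$ in $\mathbb Z/4$-cohomology. As $2z\neq0$, $cat(X)=2$. In $X^2$ the only fourfold products of degree $2$ classes that could survive are multiples of $\alpha_1\beta_1\alpha_2\beta_2=\pm4\,z\times z=0$. The relation mod $4$ dies after two factors, and we shall see that $cat(X^2)=3$.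

## Cup length of $X^n$, and where it stops

The first thing to try for a lower bound on $cat(X^n)$ is a long nonzero product in $H^*(X^n;R)$. We compute exactly what this gives: the longest nonzero product of positive-degree classes has length
$$n+\min(n,t-1).\tag{2}$$

Since mod $q^t$ all cellular coboundaries vanish, $H^*(X;R)$ is free over $R$, and $H^*(X^n;R)$ is spanned by cross products $w_1\times\cdots\times w_n$ of basis elements of $H^*(X;R)$. A product of $s$ positive-degree classes is a combination of products of $s$ such cross products, none of which is the unit. Let $s_i$ be the number of non-unit entries in slot $i$; then $\sum s_i\ge s$. If some $s_i\ge3$ the product vanishes, since $3r>2r$. A slot with $s_i=2$ can be nonzero only if both entries have degree $r$, and then it is divisible by $q$. So if $k$ slots have $s_i=2$, the product is divisible by $q^k$, hence zero if $k\ge t$, while $s\le n+k$. This gives $s\le n+\min(n,t-1)$ for a nonzero product. Conversely, with $k=\min(n,t-1)$,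
$$\alpha_1\beta_1\cdots\alpha_k\beta_k\,z_{k+1}\cdots z_n=\pm q^k\,z\times\cdots\times z\neq0$$
has $n+k$ factors.

The next section proves $cat(X^n)\le2n-\lfloor n/t\rfloor$. Formula (2) agrees with this for $n\le t$: both are $2n$ for $n<t$ and $2t-1$ for $n=t$. At $n=t+1$ cup length gives $2t$ and the upper bound is $2t+1$. From there on cup length grows with slope $1$ only. The obstacle is precise: each use of (1) costs a factor $q$, the coefficient ring tolerates $t-1$ of them, and this allowance is spent once and for all, whatever $n$ is.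

## The category of a $t$-fold power drops by one

The vanishing of $2t$-fold products in $Y^t$ is not by itself an upper bound for the category. The next lemma says that here it is, because the single obstruction is a cup product.

**Lemma 1.** Let $m\ge1$, $D=(m+1)r$, and let $W$ be a finite complex with one $0$-cell, no cells in dimensions $1,\dots,r-1$, and $\dim W\le D$. Let $N\ge2$ be such that all cellular boundaries of $W$ are $\equiv0$ mod $N$, $H_r(W)$ is a direct sum of copies of $\mathbb Z/N$, and all $(m+1)$-fold products of elements of $H^r(W;\mathbb Z/N)$ vanish. Then $cat(W)\le m$.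

*Proof.* By (S3) it suffices to deform the diagonal into the fat wedge $T_W\subset W^{m+1}$.

**Step 1: the first homotopy group of the pair.** We find the coefficients of the obstruction. Cells of $W^{m+1}$ outside $T_W$ are products of $m+1$ positive-dimensional cells, so they have dimension $\ge D$. Thus $(W^{m+1},T_W)$ is $(D-1)$-connected. Neither $T_W$ nor $W^{m+1}$ has $1$-cells, so both are simply connected. By relative Hurewicz and Künneth (Tor terms begin only in degree $D+1$),
$$A:=\pi_D(W^{m+1},T_W)\cong\tilde H_D(W^{\wedge(m+1)})\cong H_r(W)^{\otimes(m+1)},$$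
a finite direct sum of copies of $\mathbb Z/N$.

**Step 2: the obstruction.** Replace $T_W\hookrightarrow W^{m+1}$ by the fibration $p:E\to W^{m+1}$, where $E\simeq T_W$ is the space of paths in $W^{m+1}$ starting in $T_W$ and $p$ is the endpoint map. Its fiber has $\pi_i\cong\pi_{i+1}(W^{m+1},T_W)$, so it is $(D-2)$-connected with $\pi_{D-1}=A$. Here $D-2\ge2$, so the fiber is simply connected, and so is the base; hence obstruction theory applies with untwisted coefficients. Constant paths give a section $\sigma$ over $T_W$, and $T_W$ contains the $(D-1)$-skeleton. The obstruction to extending $\sigma$ over the $D$-cells outside $T_W$ is a cocycle, with class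
$$\kappa\in H^D(W^{m+1},T_W;A)=\tilde H^D(W^{\wedge(m+1)};A).$$
Let $\Delta'$ be a cellular map homotopic to the diagonal $W\to W^{m+1}$. It sends the $(D-1)$-skeleton of $W$ into $T_W$, so $\sigma\Delta'$ is a lift of $\Delta'$ through $p$ over that skeleton. By naturality its obstruction to extension over the $D$-cells has class $\bar\Delta^*\kappa\in H^D(W;A)$, where $\bar\Delta:W\to W^{\wedge(m+1)}$ is the reduced diagonal. If this class is zero, the lift can be changed on the $(D-1)$-cells so that it extends over the $D$-skeleton, which is all of $W$ as $\dim W\le D$.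

**Step 3: the obstruction is a sum of cup products.** Mod $N$ the cellular cochains of $W^{\wedge(m+1)}$ have zero differential, and its $D$-cells are exactly the products of $m+1$ $r$-cells. So $\tilde H^D(W^{\wedge(m+1)};\mathbb Z/N)$ is spanned by cross products $u_0\times\cdots\times u_m$ with $u_i\in H^r(W;\mathbb Z/N)$. By hypothesis $\bar\Delta^*(u_0\times\cdots\times u_m)=u_0\cdots u_m=0$. As $A$ is a sum of copies of $\mathbb Z/N$, $\bar\Delta^*\kappa=0$.

**Step 4: conclusion.** Hence $\Delta'$ lifts to $E$. A lift assigns to each point of $W$ a path that starts in $T_W$ and ends at the value of $\Delta'$. Sliding along these paths deforms $\Delta'$ into $T_W$, and (S3) gives $cat(W)\le m$. $\square$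

**Upper bound.** For $Y\in\{X,Z\}$ and $n\ge1$,
$$cat(Y^n)\le2n-\lfloor n/t\rfloor .\tag{3}$$

*Proof.* Apply Lemma 1 to $W=Y^t$, $N=q^t$, $m=2t-1$, so $D=2tr=\dim W$. We check the hypotheses. The cellular boundaries of $Y$, hence of $W$, vanish mod $q^t$. Products of two positive-dimensional cells have dimension $\ge2r\ge r+2$, so they do not affect degree $r$: $H_r(W)=\bigoplus_{i=1}^tH_r(Y)$ is a sum of copies of $\mathbb Z/q^t$, and $H^r(W;R)=\bigoplus_ipr_i^*H^r(Y;R)$. Consider a product of $2t$ classes of the form $pr_i^*u$. If some index $i$ occurs at least three times, the product vanishes because $H^j(Y;R)=0$ for $j\ge3r$. Otherwise each of the $t$ indices occurs exactly twice. Each of the $t$ pairs contributes a product divisible by $q$, so the whole is divisible by $q^t$ and is $0$ in $R$-cohomology.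

So $cat(Y^t)\le2t-1$. Also $cat(Y)\le2$ by (S2). Writing $n=t\lfloor n/t\rfloor+s$ with $0\le s<t$, (S1) gives $cat(Y^n)\le\lfloor n/t\rfloor(2t-1)+2s=2n-\lfloor n/t\rfloor$. $\square$

## Denominators in place of torsion coefficients

To beat (2) we must not let the coefficient ring kill anything. The class $\omega=z\times\cdots\times z$ on $X^n$ is integral, and its value on $[e]^{\times n}$ is $\pm1$, so it is not divisible by $q$. Read (1) as an integral statement:
$$q\,z=\alpha\beta+q^t\cdot(\mbox{error}),\qquad\mbox{so}\qquad z=q^{-1}\cdot\alpha\beta+q^{t-1}\cdot(\mbox{error}).$$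
On an open set over which $pr_j:X^n\to X$ lifts to a contractible space, classes pulled back from $X$ vanish. So $\alpha$ and $\beta$ each have weight $1$ with respect to a cover, the product $\alpha\beta$ has weight $2$, and we shall arrange that the error has weight $1$. A cover by $m+1$ sets kills weight $m+1$. Multiply the expressions for $z_1,\dots,z_n$. A term that uses $q^{-1}\alpha\beta$ exactly $k$ times has weight $n+k$, so it survives only for $k\le m-n$, and its coefficient is $q^{(t-1)n-tk}$. If $m$ is too small, all surviving coefficients are divisible by $q$, and $\omega$ would be divisible by $q$. The formula balances at $(t-1)n=t(m-n)$, that is, $m=2n-\frac nt$.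

To carry this out, $\alpha$ and $\beta$, which exist only mod $q^t$, must be lifted to integral cochains that are no longer cocycles, and "weight" must make sense for cochains. Let
$$\mathcal P=\{\gamma:[0,1]\to X,\ \gamma(0)=*\},\qquad ev:\mathcal P\to X,\ ev(\gamma)=\gamma(1).$$
The space $\mathcal P$ is contractible.

**Proposition 2.** Let $W=X^n$ ($n\ge1$) be covered by open sets $U_0,\dots,U_m$ such that for all $i,j$ the map $pr_j|_{U_i}:U_i\to X$ lifts through $ev:\mathcal P\to X$. Then $m\ge2n-\lfloor n/t\rfloor$.

The proof takes the next three sections.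

## Two filtered algebras of cochains

**The double complex $\mathcal T$.** For $k\ge0$ let $\mathcal P_k$ be the $(k+1)$-fold fiber product of $\mathcal P$ over $X$: its points are $(k+1)$-tuples of paths from $*$ with a common endpoint. For an abelian group $G$ let $\mathcal T^{k,l}(G)=C^l(\mathcal P_k;G)$ (singular cochains, $k,l\ge0$). Let $d$ be the singular coboundary, let $d_j:\mathcal P_{k+1}\to\mathcal P_k$ omit the $j$-th coordinate ($0\le j\le k+1$), and put
$$\delta'=\sum_j(-1)^jd_j^*:\mathcal T^{k,l}\to\mathcal T^{k+1,l},\qquad D=\delta'+(-1)^kd\ \mbox{ on }\mathcal T^{k,*}.$$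
Since $\delta'$ and $d$ commute and square to $0$, $D^2=0$. The total degree is $k+l$. For a commutative ring $G$, $f\in\mathcal T^{k,l}$ and $g\in\mathcal T^{k',l'}$ put
$$f\cdot g=(-1)^{lk'}f*g,\qquad f*g=(\mathrm{front}_k^*f)\cup(\mathrm{back}_{k'}^*g)\in\mathcal T^{k+k',l+l'},$$
where $\mathrm{front}_k$ and $\mathrm{back}_{k'}$ take the coordinates $0,\dots,k$ and $k,\dots,k+k'$.

**Step 1: associativity.** The operation $*$ is associative because the cup product of cochains is. For a third factor $h\in\mathcal T^{k'',l''}$ the two bracketings have sign exponents $lk'+(l+l')k''$ and $l'k''+l(k'+k'')$, which are equal.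

**Step 2: Leibniz rule.** The aim is
$$D(f\cdot g)=Df\cdot g+(-1)^{k+l}f\cdot Dg.\tag{4}$$
First compute $\delta'(f*g)$ on $\mathcal P_{k+k'+1}$. For $j\le k$ we have $\mathrm{front}_kd_j=d_j\,\mathrm{front}_{k+1}$ and $\mathrm{back}_{k'}d_j=\mathrm{back}_{k'}$ (the last $k'+1$ coordinates). For $j\ge k+1$ we have $\mathrm{front}_kd_j=\mathrm{front}_k$ and $\mathrm{back}_{k'}d_j=d_{j-k}\,\mathrm{back}_{k'+1}$. So
$$d_j^*(f*g)=(d_j^*f)*g\ \ (j\le k),\qquad d_j^*(f*g)=f*(d_{j-k}^*g)\ \ (j\ge k+1).\tag{5}$$
Summing with signs,
$$\delta'(f*g)=\big(\delta'f-(-1)^{k+1}d_{k+1}^*f\big)*g+(-1)^kf*\big(\delta'g-d_0^*g\big).$$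
Moreover
$$(d_{k+1}^*f)*g=f*(d_0^*g),\tag{6}$$
since both are the cup product of $f$ on the first $k+1$ coordinates with $g$ on the last $k'+1$ coordinates. So the two extra terms cancel and $\delta'(f*g)=\delta'f*g+(-1)^kf*\delta'g$. Also $d(f*g)=df*g+(-1)^lf*dg$. Therefore
$$D(f\cdot g)=(-1)^{lk'}\big[\delta'f*g+(-1)^kf*\delta'g+(-1)^{k+k'}df*g+(-1)^{k+k'+l}f*dg\big],$$
while
$$Df\cdot g=(-1)^{lk'}\delta'f*g+(-1)^{k+(l+1)k'}df*g,$$
$$(-1)^{k+l}f\cdot Dg=(-1)^{k+l}\big[(-1)^{l(k'+1)}f*\delta'g+(-1)^{k'+lk'}f*dg\big].$$
The exponents of the four terms agree mod $2$: $lk'$ for $\delta'f*g$, $lk'+k+k'$ for $df*g$, $lk'+k$ for $f*\delta'g$, and $lk'+k+k'+l$ for $f*dg$. This proves (4).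

So the total complex is an associative differential graded algebra. In particular products of cocycles are cocycles, and the class of a product depends only on the classes of the factors.

**Step 3: filtration and augmentation.** Let $F^a=\bigoplus_{k\ge a}\mathcal T^{k,*}$. Then $DF^a\subset F^a$ and $F^aF^b\subset F^{a+b}$. Let $\varepsilon=ev^*:C^*(X;G)\to\mathcal T^{0,*}(G)$. It is multiplicative, since for $k=k'=0$ the product is the cup product. Since $ev\,d_0=ev\,d_1$ on $\mathcal P_1$, $\delta'\varepsilon=0$, and so $D\varepsilon=\varepsilon d$.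

**The Čech double complex.** For the cover of Proposition 2 let $\check C^{k,l}(G)=\prod_{i_0<\dots<i_k}C^l(U_{i_0}\cap\dots\cap U_{i_k};G)$, with
$$(\delta'f)_{i_0\dots i_{k+1}}=\sum_j(-1)^jf_{i_0\dots\hat i_j\dots i_{k+1}}|,\qquad(f\cdot g)_{i_0\dots i_{k+k'}}=(-1)^{lk'}f_{i_0\dots i_k}|\cup g_{i_k\dots i_{k+k'}}|,$$
and $D=\delta'+(-1)^kd$. Reading $d_j^*$ as "omit the $j$-th index and restrict", the identities (5) and (6) hold for the same reasons, and Steps 1 and 2 used nothing else. So $\check C(G)$ is an associative differential graded algebra with a multiplicative filtration $F^a$ (columns $k\ge a$). Restriction to the $U_i$ is a multiplicative augmentation $\varepsilon_U:C^*(W;G)\to\check C(G)$ with $D\varepsilon_U=\varepsilon_Ud$. Since there are only $m+1$ sets,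
$$F^{m+1}\check C(G)=0.\tag{7}$$

**Step 4: $\varepsilon_U$ is a quasi-isomorphism, naturally in $G$.** This lets us read off cohomology of $W$ in $\check C$. For each $l$ consider
$$0\leftarrow C_l^{U\mathrm{-small}}(W)\leftarrow\bigoplus_iC_l(U_i)\leftarrow\bigoplus_{i<j}C_l(U_i\cap U_j)\leftarrow\cdots ,$$
where small simplices are those lying in some $U_i$. It is the direct sum, over small simplices $\tau$, of the augmented chain complexes of the full simplices on the nonempty vertex sets $\{i:\mathrm{im}\,\tau\subset U_i\}$. So it is an exact bounded-below complex of free groups, and it stays exact after $\mathrm{Hom}(-,G)$. Thus the rows of $\check C(G)$, augmented by $C^*_{U\mathrm{-small}}(W;G)$, are exact, and $C^*_{U\mathrm{-small}}(W;G)\to\check C(G)$ is a quasi-isomorphism. Finally $C^*(W;G)\to C^*_{U\mathrm{-small}}(W;G)$ is a quasi-isomorphism, because the inclusion of small chains is a chain homotopy equivalence.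

**Step 5: comparison.** Fix $j$ and choose lifts $s_i:U_i\to\mathcal P$ of $pr_j|_{U_i}$. On $U_{i_0}\cap\dots\cap U_{i_k}$ the maps $s_{i_0},\dots,s_{i_k}$ have the same composite $pr_j$ with $ev$, so they define a map to $\mathcal P_k$. Put $(\Phi_jf)_{i_0\dots i_k}=(s_{i_0},\dots,s_{i_k})^*f$. These maps are compatible with omitting coordinates and with front and back parts, so $\Phi_j:\mathcal T(G)\to\check C(G)$ is a filtered multiplicative chain map, natural in $G$. Since $ev\,s_i=pr_j|_{U_i}$,
$$\Phi_j\,\varepsilon=\varepsilon_U\,pr_j^*.\tag{8}$$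

**Example: what the filtration sees.** Everything said about $\check C$ except Step 5 holds for any open cover of any space $W$. Let $\hat u$ be a cocycle whose class restricts to $0$ on each $U_i$, say $\hat u|_{U_i}=dh_i$. Put $h=(h_i)\in\check C^{0,*}$. Then $\varepsilon_U(\hat u)-Dh=-\delta'h\in F^1$: the class $u$ has a representative of filtration $1$. For two sets this representative is the cochain $-(h_1-h_0)$ on $U_0\cap U_1$. If $u_0,\dots,u_m$ are such classes, then $u_0\cdots u_m$ has a representative in $F^{m+1}=0$, so it vanishes by Step 4. This is the cup-length bound (S5) again. The gain is that the representatives are now cochains, which can be multiplied by $q^{-1}$ and tested for integrality.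

## A representative of $z$ with controlled denominators

**Lemma 3.** Let $\hat z\in C^{2r}(X;\mathbb Z)$ be a cocycle representing $z$. There is a cocycle $c\in\mathcal T(\mathbb Q)$ of total degree $2r$, cohomologous to $\varepsilon(\hat z)$ in $\mathcal T(\mathbb Q)$, with
$$c\in q^{-1}F^2\mathcal T(\mathbb Z)+q^{t-1}F^1\mathcal T(\mathbb Z).$$

*Proof.* **Step 1: $\alpha$ and $\beta$ have filtration $1$ over $R$.** Let $\hat\alpha,\hat\beta\in C^r(X;R)$ be cocycles representing $\alpha,\beta$. Since $\mathcal P$ is contractible, $ev^*\hat\alpha=dh$ with $h\in C^{r-1}(\mathcal P;R)=\mathcal T^{0,r-1}(R)$. Then $\xi=\varepsilon(\hat\alpha)-Dh=-\delta'h\in F^1\mathcal T(R)$ is a cocycle cohomologous to $\varepsilon(\hat\alpha)$. Choose $\eta\in F^1\mathcal T(R)$ likewise for $\hat\beta$.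

**Step 2: relation (1) in $\mathcal T(R)$.** The product $\xi\eta\in F^2\mathcal T(R)$ is cohomologous to $\varepsilon(\hat\alpha)\varepsilon(\hat\beta)=\varepsilon(\hat\alpha\cup\hat\beta)$, which by (1) is cohomologous to the reduction of $q\,\varepsilon(\hat z)$. Write $q\,\varepsilon(\hat z)=\xi\eta+D\bar b$ in $\mathcal T(R)$.

**Step 3: lift to $\mathbb Z$.** Singular chain groups are free, so $\mathcal T(\mathbb Z)\to\mathcal T(R)$ is onto, column by column, with kernel $q^t\mathcal T(\mathbb Z)$. Lift $\bar b$ to $b\in\mathcal T(\mathbb Z)$ and $\xi\eta$ to $f\in F^2\mathcal T(\mathbb Z)$. Then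
$$q\,\varepsilon(\hat z)-Db=f+q^tg,\qquad g\in\mathcal T(\mathbb Z).\tag{9}$$

**Step 4: push the error into $F^1$.** Let $g_0\in C^{2r}(\mathcal P;\mathbb Z)$ be the $\mathcal T^{0,2r}$-component of $g$. The left side of (9) is a cocycle, so $D(f+q^tg)=0$. As $Df\in F^2$, the $\mathcal T^{0,2r+1}$-component of this equation is $q^tdg_0=0$. Integral cochains are torsion-free, so $dg_0=0$. Since $\mathcal P$ is contractible, $g_0=d\ell$ with $\ell\in C^{2r-1}(\mathcal P;\mathbb Z)=\mathcal T^{0,2r-1}(\mathbb Z)$, and $g-D\ell\in F^1\mathcal T(\mathbb Z)$.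

**Step 5: divide by $q$.** Put
$$c=\varepsilon(\hat z)-D\big(q^{-1}b+q^{t-1}\ell\big)=q^{-1}f+q^{t-1}(g-D\ell).\qquad\square$$

Step 4 is why we work in $\mathcal T$ and not directly in $\check C$. In $\check C$, the component of the error on $U_i$ would be a cocycle $g_0$ on $U_i$ with $q\,pr_j^*\hat z|_{U_i}-db_0=q^tg_0$. As $pr_j^*\hat z|_{U_i}$ is exact, this gives only $q^t[g_0]=0$ in $H^{2r}(U_i;\mathbb Z)$, and the argument gives no reason for that torsion class to vanish. In $\mathcal T$ the zeroth column is the cochain complex of the contractible space $\mathcal P$, where it must vanish.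

## Counting powers of $q$ in $z\times\cdots\times z$

*Proof of Proposition 2.* **Step 1: a representative of $\omega$.** Write $c=q^{-1}f+q^{t-1}g'$ with $f\in F^2\mathcal T(\mathbb Z)$ and $g'\in F^1\mathcal T(\mathbb Z)$, and put
$$c_j=\Phi_j(c)=q^{-1}f_j+q^{t-1}g_j,\qquad f_j\in F^2\check C(\mathbb Z),\quad g_j\in F^1\check C(\mathbb Z).$$
By (8), $c_j$ is a cocycle cohomologous to $\Phi_j\varepsilon(\hat z)=\varepsilon_U(pr_j^*\hat z)$. Hence $c_1\cdots c_n$ is a cocycle in $\check C(\mathbb Q)$ representing, via $\varepsilon_U$, the class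
$$\omega=pr_1^*z\cup\dots\cup pr_n^*z=z\times\cdots\times z\in H^{2rn}(W;\mathbb Q),\qquad\langle\omega,[e]^{\times n}\rangle=\pm1.$$

**Step 2: expand.** A term with $k$ factors $f_j$ and $n-k$ factors $g_j$ lies in
$$q^{-k+(t-1)(n-k)}F^{2k+(n-k)}\check C(\mathbb Z)=q^{(t-1)n-tk}F^{n+k}\check C(\mathbb Z),$$
and by (7) it vanishes if $n+k>m$. If $m<n$, all terms vanish and $\omega=0$ by quasi-isomorphism, a contradiction. So $m\ge n$, and only terms with $k\le m-n$ survive. Their exponents are at least
$$M=(t-1)n-t(m-n),$$
so $c_1\cdots c_n\in q^M\check C(\mathbb Z)$.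

**Step 3: integrality.** Thus $q^{-M}c_1\cdots c_n\in\check C(\mathbb Z)\subset\check C(\mathbb Q)$ is an integral cocycle. Since $\varepsilon_U$ is a quasi-isomorphism over $\mathbb Z$ and over $\mathbb Q$, compatibly, $q^{-M}\omega$ is the image of a class in $H^{2rn}(W;\mathbb Z)$. Its value on the integral class $[e]^{\times n}$ is $\pm q^{-M}$, so $q^{-M}\in\mathbb Z$ and $M\le0$. This says $tm\ge(2t-1)n$, that is, $m\ge2n-\frac nt$. As $m$ is an integer, $m\ge2n-\lfloor n/t\rfloor$. $\square$

## The values $TC_n(Z)$ and the poles of $\mathcal F_Z$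

For $X$ itself, (S4) leaves $TC_n(X)$ between $cat(X^{n-1})$ and $cat(X^n)$. The wedge $Z=X\vee X'$ removes the ambiguity: a path from a point of $X$ to a point of $X'$ has to pass the base point, and the retractions onto the summands turn a path through $n$ points into $n$ based paths.

*Proof of Theorem A.* **Step 1: upper bound.** $TC_n(Z)\le cat(Z^n)\le2n-\lfloor n/t\rfloor$ by (S4) and (3).

**Step 2: lower bound.** Let $n\ge2$, $TC_n(Z)=m$, and let $V_0,\dots,V_m$ be an open cover of $Z^n$ with sections $s_i$ of $\pi_n$ over $V_i$. Consider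
$$W=X\times X'\times\cdots\times X'\subset Z^n$$
(first coordinate in $X$, the other $n-1$ in $X'$), and $U_i=V_i\cap W$. Let $\rho:Z\to X$ and $\rho':Z\to X'$ be the retractions collapsing the other summand to $*$. For $w=(a_1,\dots,a_n)\in U_i$ the path $\gamma=s_i(w)$ satisfies $\gamma(\frac{j-1}{n-1})=a_j$.

The path $\rho\gamma$ restricted to $[0,\frac1{n-1}]$ goes from $a_1$ to $\rho(a_2)=*$. Reversed, it is a path in $X$ from $*$ to $a_1$. For $j\ge2$, the path $\rho'\gamma$ restricted to $[0,\frac{j-1}{n-1}]$ goes in $X'$ from $\rho'(a_1)=*$ to $a_j$. After linear reparametrization to $[0,1]$ these paths depend continuously on $w$. So, under $W\cong X^n$, every coordinate projection on every $U_i$ lifts through $ev:\mathcal P\to X$. Proposition 2 gives $m\ge2n-\lfloor n/t\rfloor$. Hence $TC_n(Z)=2n-\lfloor n/t\rfloor$.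

**Step 3: generating function.** Use $\sum_{\nu\ge0}\nu x^\nu=\frac x{(1-x)^2}$ and $\sum_{\nu\ge0}\lfloor\nu/t\rfloor x^\nu=\frac{x^t}{(1-x)(1-x^t)}$. The value of $2\nu-\lfloor\nu/t\rfloor$ is $0$ at $\nu=0$ and $2$ at $\nu=1$. So
$$\mathcal F_Z(x)=x^{-1}\sum_{\nu\ge2}\big(2\nu-\lfloor\nu/t\rfloor\big)x^\nu=x^{-1}\Big(\frac{2x}{(1-x)^2}-\frac{x^t}{(1-x)(1-x^t)}-2x\Big),$$
which is the stated formula. At a $t$-th root of unity $\zeta\ne1$ the term $\frac{x^{t-1}}{(1-x)(1-x^t)}$ has a simple pole and the other terms are regular. At $x=1$, since $(1-x)(1-x^t)=(1-x)^2(1+x+\dots+x^{t-1})$, the coefficient of $(1-x)^{-2}$ is $2-\frac1t$. So $\mathcal F_Z$ is not of the form $P(x)/(1-x)^2$. Since $Z$ is a non-contractible $(r-1)$-connected finite complex, the conjecture is false, for every $r\ge2$.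

For $t=2$, $2n-\lfloor n/2\rfloor=\lceil3n/2\rceil$. Since $(1-x)^2(1+x)=1-x-x^2+x^3$, the numerator over this denominator is $2(1+x)-2(1-x-x^2+x^3)-x=3x+2x^2-2x^3$. $\square$

As a check for $t=2$: the expansion $\frac1{1-x-x^2+x^3}=1+x+2x^2+\cdots$ gives $\mathcal F_Z=3x+5x^2+6x^3+\cdots$, matching $TC_2,TC_3,TC_4=3,5,6$. In general the increment $TC_{n+1}(Z)-TC_n(Z)$ is $1$ when $t$ divides $n+1$ and $2$ otherwise, so it is not eventually constant. Every root of unity of order $t\ge2$ occurs as a pole, for the $Z$ with that $t$. Since $\dim Z=2r$, this also gives the last sentence of Theorem C.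

## The growth rates $L_{X^k}$

*Proof of Theorem B.* The first sentence was proved in Steps 1 and 2 of the section on the growth rate.

**Step 1: $cat(X^n)=2n-\lfloor n/t\rfloor$.** The upper bound is (3). For the lower bound, let $cat(X^n)=m$ and let $U_0,\dots,U_m$ be an open cover by sets contractible in $X^n$. A contraction of $U_i$ in $X^n$ to a point $w$, run backward, gives for each $j$ paths from $w_j$ to $pr_j(u)$ depending continuously on $u\in U_i$. Preceding them with a fixed path from $*$ to $w_j$ gives a lift of $pr_j|_{U_i}$ through $ev$. Proposition 2 gives $m\ge2n-\lfloor n/t\rfloor$.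

**Step 2: all classes in $\mathbb Q/\mathbb Z$.** By Step 1, $cat((X^k)^n)=cat(X^{kn})=2kn-\lfloor kn/t\rfloor$. Dividing by $n$ and letting $n\to\infty$,
$$L_{X^k}=k\Big(2-\frac1t\Big)\equiv-\frac kt\pmod 1 .$$
The complexes $X^k$ are finite and simply connected. As $k\ge1$ and $t\ge2$ vary, $-\frac kt$ runs through all classes of $\mathbb Q/\mathbb Z$. $\square$

Already $X$ violates the conjecture: $L_X=2-\frac1t$ is not an integer. The passage from $X$ to $Z$ was needed only for the exact values of $TC_n$, and hence for the exact poles.
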